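\title{Regular curves through finitely many closed points of an arithmetic scheme}

\begin{abstract}
Let $X$ be a connected regular quasi-projective scheme that is flat and of finite type over $\mathbb{Z}$, and let $S$ be a finite set of closed points of $X$. We prove that $S$ lies on a regular integral one-dimensional closed subscheme of $X$; this was posed as a conjecture in a paper of Kerz. The curve can be chosen flat over $\mathbb{Z}$, with prescribed jets at the points of $S$, and disjoint from a given closed set of codimension two. Hypersurface sections that are regular in codimension one reduce the problem to surfaces. On a surface the curve is the preimage, under a finite map to the projective line, of the spectrum of a monogenic ring of integers, which is supplied by the theorem of Bhargava, Shankar and Wang on the density of such rings.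
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{arithmetic scheme} is a connected separated scheme that is flat and of finite type over $\mathbb{Z}$. It is \emph{quasi-projective} if it is a locally closed subscheme of some $\mathbb{P}^N_{\mathbb{Z}}$. For a scheme $X$ we write $|X|$ for its set of closed points, and a \emph{curve on $X$} is a closed integral subscheme $C\subset X$ of dimension one. The following statement is posed in \cite{Kerz} as a conjecture on space filling curves on arithmetic schemes. We prove it.

\begin{theorem}\label{thm:main}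
Let $X$ be a regular quasi-projective arithmetic scheme and let $S\subset|X|$ be a finite set. Then there is a regular curve $C$ on $X$ with $S\subset|C|$.
\end{theorem}

Closed points of $X$ have finite residue fields, and only finitely many of them have a residue field of size below a given bound. One may take for $S$ all of these, so a single regular curve can exhaust $X$ up to any bound; hence the name. If $\dim X=1$, then $C=X$ will do. The first interesting case is the affine line $\operatorname{Spec}\mathbb{Z}[y]$, whose curves are the fibers $\mathbb{A}^1_{\mathbb{F}_p}$ and the schemes $\operatorname{Spec}\mathbb{Z}[y]/(f)$ with $f$ irreducible and nonconstant. Let $S$ consist of the four maximal ideals $(2,y)$, $(2,y-1)$, $(3,y)$, $(3,y-1)$. No fiber contains $S$. The scheme defined by $f=y^2-y+c$ contains $S$ exactly when $6\mid c$. For $c=6$ the ring $\mathbb{Z}[y]/(f)$ is the ring of integers of $\mathbb{Q}(\sqrt{-23})$, and we have found the curve. For $c=-6$ the polynomial is $(y-3)(y+2)$, which is reducible. For $c=144$ it is irreducible, but $f=(y-3)^2+5(y-3)+150$ lies in $(5,y-3)^2$, so the curve is singular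 at a point of characteristic $5$ that has nothing to do with $S$. Passing through $S$ is a congruence condition and irreducibility concerns the generic fiber, but regularity is a condition at each of infinitely many primes. This is the difficulty.

A count suggests that the infinitely many conditions can be met at once. Let $n=\dim X$, let $x$ be a closed point with residue field of size $q$, and cut $X$ with a hypersurface $\{F=0\}$ of large degree. The section passes through $x$ and is singular there exactly when $F\in\mathfrak{m}_x^2$, and $\mathcal{O}_{X,x}/\mathfrak{m}_x^2$ has $q^{n+1}$ elements. The fiber $X_p$ has dimension $n-1$, so one expects about $p^{n-1}$ points with residue field $\mathbb{F}_p$, and a singular point over $p$ should occur with probability about $p^{-2}$. Since $\sum_p p^{-2}$ converges, one guesses that a positive proportion of sections is regular. As for squarefree values of polynomials, the guess becomes a proof only if one controls the primes that are large compared with the coefficients of $F$. We do not prove such an estimate on $X$. We arrange instead that it is needed only on the affine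 line, where it follows from \cite{BSW}.

The induction on the dimension requires a stronger statement.

\begin{theorem}\label{thm:strong}
Let $X\subset\mathbb{P}^N_{\mathbb{Z}}$ be a locally closed subscheme that is integral, flat over $\mathbb{Z}$ and of dimension $n\ge2$. Let $B\subset X$ be a closed subset with $\dim B\le n-2$ such that $X\setminus B$ is regular. Let $S\subset|X|\setminus B$ be finite, let $\nu\ge2$, and for $x\in S$ let $I_x\subset\mathcal{O}_{X,x}$ be an ideal such that $\mathcal{O}_{X,x}/I_x$ is regular of dimension $1$. Then there is a closed integral one-dimensional subscheme $C\subset X$, regular and flat over $\mathbb{Z}$, with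
\[
S\subset|C|,\qquad C\cap B=\emptyset,\qquad I_{C,x}+\mathfrak{m}_x^\nu=I_x+\mathfrak{m}_x^\nu\quad(x\in S),
\]
where $I_{C,x}\subset\mathcal{O}_{X,x}$ is the ideal of $C$.
\end{theorem}

The last condition says that $C$ agrees to order $\nu$ with the given regular germ $\operatorname{Spec}\mathcal{O}_{X,x}/I_x$; for $\nu=2$ it prescribes the tangent direction. The set $B$ collects the singularities that appear during the induction. The bound on its dimension cannot be dropped: if $X=\mathbb{P}^1_{\mathbb{Z}}$ and $B$ is a fiber, then a curve that is flat over $\mathbb{Z}$ is proper and dominant over $\operatorname{Spec}\mathbb{Z}$, hence meets $B$.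

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
A connected regular noetherian scheme is integral, and $X_{\mathbb{Q}}\neq\emptyset$ by flatness, so $\dim X\ge1$. If $\dim X=1$, take $C=X$. Otherwise apply Theorem~\ref{thm:strong} with $B=\emptyset$, $\nu=2$, and $I_x$ generated by all but one element of a regular system of parameters of $\mathcal{O}_{X,x}$.
\end{proof}

The proof of Theorem~\ref{thm:strong} has three parts.

If $n\ge3$, we cut $X$ with a hypersurface and ask only that the section $Y$ be regular and avoid $B$ in codimension at most one. The forms that fail at the generic fiber then have codimension two in the space of all forms, so a line of forms can miss them, and along such a line only finitely many primes cause trouble (Lemma~\ref{lem:pencil}). This reduces the theorem to $n=2$ (Section~\ref{sec:cut}).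

If $n=2$, the forms with singular sections may fill a hypersurface and this device does not apply. We construct a finite morphism $\bar h$ from the closure of $X$ to $\mathbb{P}^1_{\mathbb{Z}}$, adapted to $S$, to $B$ and to the bad fibers (Section~\ref{sec:map}), and we take for $C$ the preimage of $D=\operatorname{Spec}\mathbb{Z}[y]/(f)$ with $f$ monic. Three conditions on $f$ make $C$ regular and integral (Section~\ref{sec:curve}): a congruence, maximality of the order $\mathbb{Z}[y]/(f)$, and squarefreeness of the values of $f$ at the branch points.

Finally, a sieve shows that such $f$ exist (Section~\ref{sec:sieve}). Section~\ref{sec:example} shows the three conditions in an example, and Section~\ref{sec:prelim} collects the tools.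

\section{An example: pulling back along $x\mapsto x^2$}\label{sec:example}

Let $X=\operatorname{Spec}\mathbb{Z}[x]$, let $S=B=\emptyset$, and let $h\colon X\to\operatorname{Spec}\mathbb{Z}[y]$ be given by $y=x^2$. For a monic irreducible $f\in\mathbb{Z}[y]$ of degree $d\ge2$ with root $\alpha$, put $K=\mathbb{Q}(\alpha)$ and
\[
D=\operatorname{Spec}\mathbb{Z}[y]/(f),\qquad C=h^{-1}(D)=\operatorname{Spec}\mathbb{Z}[x]/(f(x^2)).
\]
The scheme $C$ is regular at a maximal ideal $\mathfrak{m}\ni f(x^2)$ of $\mathbb{Z}[x]$ if and only if $f(x^2)\notin\mathfrak{m}^2$. Let $p$ be the residue characteristic of $\mathfrak{m}$.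

\emph{Unramified points.} If $p$ is odd and $x\notin\mathfrak{m}$, then $h$ is \'etale at $\mathfrak{m}$, so $C\to D$ is \'etale there, and $C$ is regular at $\mathfrak{m}$ as soon as $D$ is regular. So we ask that $\mathbb{Z}[y]/(f)$ be the ring of integers of $K$.

\emph{Ramification points.} If $p$ is odd and $\mathfrak{m}=(p,x)$, then $f(x^2)\equiv f(0)$ modulo $\mathfrak{m}^2$, and regularity means $p^2\nmid f(0)$. So we ask that the value of $f$ at the branch point $y=0$ be squarefree away from $2$.

\emph{A bad prime.} At $p=2$ the differential $2x\,\mathrm{d}x$ vanishes along the whole fiber, and $h$ is nowhere \'etale. Suppose that $f\equiv(y-a)^d+2\bmod4$ for some integer $a$. Then $f(x^2)\in\mathfrak{m}$ forces $x^2-a\in\mathfrak{m}$, so $f(x^2)\equiv2$ modulo $\mathfrak{m}^2$, and $2\notin\mathfrak{m}^2$ because the fiber $\mathbb{A}^1_{\mathbb{F}_2}$ is regular. The curve $C$ is tangent to the fiber, and the argument uses nothing about $h$.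

\emph{Irreducibility.} The generic fiber $\operatorname{Spec}K[x]/(x^2-\alpha)$ is a point if and only if $\alpha$ is not a square in $K$. A congruence can force this too. Suppose $f\equiv(y+1)^d+3\bmod9$ and $\mathcal{O}_K=\mathbb{Z}[y]/(f)$. Then $\mathcal{O}_K/3=\mathbb{F}_3[y]/(y+1)^d$, so there is a prime of $K$ with residue field $\mathbb{F}_3$ modulo which $\alpha\equiv-1$. Since $-1$ is not a square in $\mathbb{F}_3$, the integer $\alpha$ is not a square in $K$.

Take $d=2$, $a=-1$ and $f=(y+1)^2+c$. The two congruences say $c\equiv30\bmod36$. For $c=-6$ we get $\mathbb{Z}[y]/(f)=\mathbb{Z}[\sqrt6]$, which is the ring of integers of $\mathbb{Q}(\sqrt6)$, and $f(0)=-5$. Hence $C=\operatorname{Spec}\mathbb{Z}[x]/(x^4+2x^2-5)$ is integral and regular. For $c=174=2\cdot3\cdot29$ the ring $\mathbb{Z}[\sqrt{-174}]$ is again a full ring of integers, but $f(0)=175$ and $x^4+2x^2+175\in(5,x)^2$. So the condition at the branch point does not follow from the regularity of $D$.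

The general proof for surfaces repeats these four steps, with the choice of the prime $3$ replaced by Hilbert irreducibility and Chebotarev's theorem. It needs one more kind of prime, not visible here: those below $S$ and $B$ and those with singular fibers. At these primes we shall adapt the map $h$ itself.

\section{Conventions and tools}\label{sec:prelim}

\subsection*{Dimensions}
Let $W$ be an integral scheme that is flat and of finite type over $\mathbb{Z}$, and let $r=\dim W_{\mathbb{Q}}$. Closed points of $W$ have finite residue fields. A point $\xi\in W$, or its closure, is \emph{horizontal} if $\xi\in W_{\mathbb{Q}}$ and \emph{vertical} otherwise. Let $t$ be the transcendence degree of the residue field $\kappa(\xi)$ over its prime field. The dimension formula gives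
\[
\bigl(\dim\mathcal{O}_{W,\xi},\ \dim\overline{\{\xi\}}\bigr)=
\begin{cases}(r+1-t,\ t)&\text{if $\xi$ is vertical,}\\ (r-t,\ t+1)&\text{if $\xi$ is horizontal.}\end{cases}
\]
Thus $\dim W=r+1$, the codimension of a point and the dimension of its closure add up to $r+1$, and every component of a fiber $W_p$ has dimension $r$.

Throughout, $X$ is as in Theorem~\ref{thm:strong}, and $r=n-1=\dim X_{\mathbb{Q}}$. Let $\bar X$ be the closure of $X$ in $\mathbb{P}^N_{\mathbb{Z}}$ with the reduced structure. It is integral, flat and projective over $\mathbb{Z}$, and contains $X$ as an open subscheme. Closed points of $X$ are closed in $\mathbb{P}^N_{\mathbb{Z}}$, having finite residue fields. Let $\delta=\deg\bar X_{\mathbb{Q}}$. The Hilbert polynomial is constant in a flat family, so $\deg\bar X_p=\delta$, and the degrees of the reduced components of $\bar X_p$ add up to at most $\delta$. Schemes of finite type over $\mathbb{Z}$ are excellent, so their regular loci are open.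

\subsection*{Testing regularity}
Let $(A,\mathfrak{m})$ be a regular local ring. An ideal of $A$ has regular quotient if and only if it is generated by part of a regular system of parameters. In particular:
\begin{itemize}
\item[(R1)] For $0\ne g\in\mathfrak{m}$, the ring $A/(g)$ is regular if and only if $g\notin\mathfrak{m}^2$.
\end{itemize}
We prove $g\notin\mathfrak{m}^2$ by one of three tests, of which the first two hold without any regularity assumption.
\begin{itemize}
\item[(R2)] If $Z\subset X$ is a closed subscheme through $\xi$ and $g|_Z\notin\mathfrak{m}_{Z,\xi}^2$, then $g\notin\mathfrak{m}_{X,\xi}^2$.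
\item[(R3)] If $Z$ is a scheme over a field $\kappa$ and the value $\mathrm{d}g(\xi)\in\Omega^1_{Z/\kappa}\otimes\kappa(\xi)$ is nonzero, then $g\notin\mathfrak{m}_{Z,\xi}^2$, because $\mathrm{d}(\mathfrak{m}^2)\subset\mathfrak{m}\,\Omega^1$. If $\kappa$ is perfect, $Z$ is of finite type and $\xi$ is closed, then $\mathrm{d}$ induces an isomorphism $\mathfrak{m}/\mathfrak{m}^2\to\Omega^1_{Z/\kappa}\otimes\kappa(\xi)$.
\item[(R4)] If $\xi\in X_p$ and both $X$ and $X_p$ are regular at $\xi$, then $p\notin\mathfrak{m}_{X,\xi}^2$. This is (R1) for $g=p$.
\end{itemize}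

\subsection*{Forms}
Let $R=\mathbb{Z}[x_0,\dots,x_N]$ with graded pieces $R_k=H^0(\mathbb{P}^N_{\mathbb{Z}},\mathcal{O}(k))$. For $g\in R_k$ and a point $x$, the statement $g\in\mathfrak{m}_x^j$ refers to any trivialization of $\mathcal{O}(k)$ at $x$. So does $\mathrm{d}g(x)=0$, which we use only when $g(x)=0$; it is then independent of the trivialization, since $\mathrm{d}(ug)(x)=u(x)\,\mathrm{d}g(x)$.
\begin{itemize}
\item[(F1)] \emph{Interpolation.} If $W\subset\mathbb{P}^N_{\mathbb{Z}}$ is a closed subscheme that is finite over $\mathbb{Z}$, then $R_k\to H^0(W,\mathcal{O}(k))$ is surjective for all large $k$, by Serre vanishing for the ideal sheaf of $W$. When $W$ is a disjoint union, for instance of schemes $\operatorname{Spec}\mathcal{O}_{X,x}/\mathfrak{m}_x^j$ at distinct closed points, the restrictions to the pieces can be prescribed independently.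
\item[(F2)] \emph{Codimension.} If $\Gamma\subset\mathbb{P}^N_\kappa$ is closed, irreducible and of positive dimension over a field $\kappa$, then the forms of degree $k$ that vanish on $\Gamma$ have codimension at least $k+1$. Indeed, if $x_j$ does not vanish on $\Gamma$, the ratios $x_i/x_j$ generate the function field, so one of them is transcendental over $\kappa$, and the $k+1$ monomials $x_i^ax_j^{k-a}$ are linearly independent on $\Gamma$. For $\kappa=\mathbb{F}_p$ it follows that if $m\,2^{-k-1}<1$, then for any $m$ such sets $\Gamma$ some form of degree $k$ vanishes on none of them: the forbidden subspaces cover at most a proportion $m\,p^{-k-1}$ of all forms. The bound does not depend on $p$.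
\item[(F3)] \emph{Density.} If $\Lambda$ is a free $\mathbb{Z}$-module of finite rank, $v\in\Lambda$ and $m\ge1$, then $v+m\Lambda$ is Zariski dense in $\Lambda\otimes\bar{\mathbb{Q}}$, because a polynomial that vanishes on a product of infinite sets is zero. By the Chinese remainder theorem, finitely many congruences modulo powers of distinct primes define one such coset.
\end{itemize}

\subsection*{Quoted results}
A subset of a noetherian scheme is \emph{constructible} if it is a finite union of locally closed subsets. Preimages of constructible sets are constructible, and so are images under morphisms of finite type. If $W\to T$ is of finite type, then $\{s\in T:\dim W_s\ge j\}$ is constructible \cite[9.5.5]{EGA}. We also use Hilbert's irreducibility theorem, Chebotarev's theorem, the finiteness of class groups, and the following two theorems.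

\begin{theorem}[{Bertini; \cite[Thm.~6.3]{Jouanolou}}]\label{thm:bertini}
Let $M\subset\mathbb{P}^m$ be a smooth irreducible locally closed subvariety of dimension at least $2$ over an algebraically closed field of characteristic $0$. Then $M\cap H$ is smooth and irreducible of dimension $\dim M-1$ for all hyperplanes $H$ in a dense open set. Via the $k$-uple embedding, the same holds for hypersurfaces of degree $k$.
\end{theorem}

\begin{theorem}[{Bhargava--Shankar--Wang \cite{BSW}}]\label{thm:bsw}
Let $d\ge2$. When monic polynomials $f=y^d+a_1y^{d-1}+\dots+a_d\in\mathbb{Z}[y]$ are ordered by $\max_i|a_i|^{1/i}$, the density of those $f$ that are irreducible and for which $\mathbb{Z}[y]/(f)$ is the ring of integers of its fraction field is $\zeta(2)^{-1}$.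
\end{theorem}

\subsection*{Avoiding a set of codimension two at all primes}
Twice we need a form that behaves well modulo every prime. A form that is good on the generic fiber is good at all but finitely many primes, and we can repair these by a congruence, but the repair may spoil other primes. The next lemma breaks this circle: it makes the repair along a line on which the set of primes that can be spoiled is finite and known in advance.

Let $\Lambda$ be a free $\mathbb{Z}$-module of rank $\ell$ and let $\mathbb{A}_\Lambda\cong\mathbb{A}^\ell_{\mathbb{Z}}$ be the affine space with $\mathbb{A}_\Lambda(A)=\Lambda\otimes A$. For a subset $\mathcal{D}\subset\mathbb{A}_\Lambda$, let $\mathcal{D}(\bar{\mathbb{Q}})$ be the set of $v\in\Lambda\otimes\bar{\mathbb{Q}}$ whose image point lies in $\mathcal{D}$. For $v\in\Lambda$ we view $v\bmod p$ as a point of $\mathbb{A}_\Lambda$.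

\begin{lemma}\label{lem:pencil}
Let $\mathcal{D}\subset\mathbb{A}_\Lambda$ be constructible with $\dim\mathcal{D}(\bar{\mathbb{Q}})\le\ell-2$. Let $\Sigma$ be a finite set of primes, $m\ge1$ an integer whose prime factors lie in $\Sigma$, and $v\in\Lambda$. Let $w_p\in\Lambda$ be given for each prime $p\notin\Sigma$, and let $U\subset\Lambda\otimes\bar{\mathbb{Q}}$ be a dense open set. Then there is $F\in\Lambda\cap U$ with $F\notin\mathcal{D}(\bar{\mathbb{Q}})$ and $F\equiv v\bmod m$ such that, for every prime $p\notin\Sigma$, either $F\bmod p\notin\mathcal{D}$ or $F\equiv w_p\bmod p^2$.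
\end{lemma}

\begin{proof}
Shrink $U$ so that it misses the closure of $\mathcal{D}(\bar{\mathbb{Q}})$. By (F3) there is $V_0\in\Lambda\cap U$ with $V_0\equiv v\bmod m$. The preimage of $\mathcal{D}$ under the section $V_0\colon\operatorname{Spec}\mathbb{Z}\to\mathbb{A}_\Lambda$ is constructible and misses the generic point, so it is finite. Thus the set $P_0$ of primes $p\notin\Sigma$ with $V_0\bmod p\in\mathcal{D}$ is finite.

The set of all $\tau^{-1}(g-V_0)$ with $\tau\in\bar{\mathbb{Q}}^*$ and $g\in\mathcal{D}(\bar{\mathbb{Q}})$ is the image of a constructible set of dimension at most $\ell-1$, so it is not dense. By (F3) there is $V_1\in\Lambda$ outside it with $V_1\equiv0\bmod m$ and $V_0+V_1\equiv w_p\bmod p^2$ for $p\in P_0$. Then $V_0+\tau V_1\notin\mathcal{D}(\bar{\mathbb{Q}})$ for every $\tau\in\bar{\mathbb{Q}}$. Let $\lambda\colon\mathbb{A}^1_{\mathbb{Z}}\to\mathbb{A}_\Lambda$ be the map $\tau\mapsto V_0+\tau V_1$. The constructible set $\lambda^{-1}(\mathcal{D})$ contains no closed point of $\mathbb{A}^1_{\mathbb{Q}}$. It does not contain the generic point of $\mathbb{A}^1_{\mathbb{Q}}$ either, since it would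 then contain a dense open subset. Its image in $\operatorname{Spec}\mathbb{Z}$ is therefore constructible and misses the generic point, so it is a finite set $\mathcal{Q}$ of primes.

Since $V_0\in U$, all but finitely many $\tau$ satisfy $V_0+\tau V_1\in U$. Choose such a $\tau=u\in\mathbb{Z}$ with $u\equiv1\bmod p^2$ for $p\in P_0$ and $u\equiv0\bmod p$ for $p\in\mathcal{Q}\setminus(P_0\cup\Sigma)$, and put $F=V_0+uV_1$. Then $F\equiv v\bmod m$. Let $p\notin\Sigma$. If $p\in P_0$, then $F\equiv V_0+V_1\equiv w_p\bmod p^2$. If $p\in\mathcal{Q}\setminus P_0$, then $F\equiv V_0\bmod p$ and $V_0\bmod p\notin\mathcal{D}$. If $p\notin\mathcal{Q}$, then $F\bmod p=\lambda(u\bmod p)\notin\mathcal{D}$.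
\end{proof}

Codimension two is what lets the line miss $\mathcal{D}(\bar{\mathbb{Q}})$. The elements $w_p$ must exist for all $p\notin\Sigma$ in the same module $\Lambda$, since $P_0$ is known only after $\Lambda$ is fixed. In the applications $\Lambda=R_k$, so the $w_p$ have to be found in a degree $k$ that does not depend on $p$.

\section{Reduction to surfaces}\label{sec:cut}

Let $n\ge3$, so $r\ge2$. For $x\in S$ write $I_x=(t_{x,1},\dots,t_{x,n-1})$, where the $t_{x,i}$ are part of a regular system of parameters of $\mathcal{O}_{X,x}$.

\begin{proposition}\label{prop:cut}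
There are $k\ge1$ and $F\in R_k$ such that $Y=(X\cap\{F=0\})_{\mathrm{red}}$ has the following properties. It is integral, flat over $\mathbb{Z}$ and of dimension $n-1$. The closed set $B_Y=(Y\cap B)\cup\{y\in Y: Y\text{ is not regular at }y\}$ has dimension at most $n-3$. We have $S\subset Y\setminus B_Y$, and for $x\in S$ the ideal of $Y$ in $\mathcal{O}_{X,x}$ is generated by an element of $t_{x,1}+\mathfrak{m}_x^\nu$.
\end{proposition}

\begin{proof}[Theorem~\ref{thm:strong} for $n-1$ and Proposition~\ref{prop:cut} imply Theorem~\ref{thm:strong} for $n$]
Let $Y$ be defined at $x\in S$ by $t_{x,1}+\mu$ with $\mu\in\mathfrak{m}_x^\nu$. Since $\nu\ge2$, the elements $t_{x,1}+\mu,t_{x,2},\dots,t_{x,n-1}$ have the same classes in $\mathfrak{m}_x/\mathfrak{m}_x^2$ as the $t_{x,i}$, so they are part of a regular system of parameters. Hence $I'_x=(t_{x,2},\dots,t_{x,n-1})\mathcal{O}_{Y,x}$ has regular quotient of dimension $1$. Let $C\subset Y$ be a curve as in the theorem for $(Y,B_Y,S,\nu,I'_x)$. It is closed in $X$ and misses $B$, because $Y\cap B\subset B_Y$. Taking preimages in $\mathcal{O}_{X,x}$ of the equality of ideals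 in $\mathcal{O}_{Y,x}$ gives
\[
I_{C,x}+\mathfrak{m}_x^\nu=(t_{x,1}+\mu,t_{x,2},\dots,t_{x,n-1})+\mathfrak{m}_x^\nu=I_x+\mathfrak{m}_x^\nu.\qedhere
\]
\end{proof}

To prove the proposition we must keep the points of codimension at most one of $Y$ out of $B_Y$. The horizontal ones lie on the generic fiber, where Bertini's theorem applies. The vertical ones are the generic points of the components of the fibers $Y_p$. This leads to the following notion. A form $F\in R_k$ is \emph{good at $p$} if
\begin{itemize}
\item[(G1)] $F$ vanishes on no irreducible component of $X_p$, and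
\item[(G2)] the generic point $\xi$ of every component of $X_p\cap\{F=0\}$ satisfies $\xi\notin B$ and $F\notin\mathfrak{m}_{X,\xi}^2$.
\end{itemize}
Under (G1) the components in (G2) have dimension $r-1$. Goodness at $p$ depends only on $F\bmod p^2$, since $p^2\in\mathfrak{m}_{X,\xi}^2$.

Let $X^*$ be the complement of $B$ in the smooth locus of $X\to\operatorname{Spec}\mathbb{Z}$, and let $B'=X\setminus X^*$. The scheme $X_{\mathbb{Q}}\setminus B_{\mathbb{Q}}$ is regular, hence smooth over $\mathbb{Q}$, so $B'_{\mathbb{Q}}=B_{\mathbb{Q}}$. From $\dim B\le r-1$ we get $\dim B_{\mathbb{Q}}\le r-2$. All fibers of a horizontal component of $B'$ therefore have dimension at most $r-2$, and $B'$ has finitely many vertical components. So the set $\Sigma$ of primes $p$ that lie below a point of $S$ or satisfy $\dim B'_p\ge r-1$ is finite.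

\subsection*{The primes in $\Sigma$}
Here the fiber may be nonreduced or singular in codimension one, and $B$ may contain a divisor of the fiber. We have the freedom to let the degree depend on these finitely many primes, and we use a feature of characteristic $p$: adding a $p$-th power to a function changes its values and leaves its differential unchanged. We first choose a function whose differential vanishes on no component of the reduced fiber, and then add a $p$-th power that moves the zero locus off every dangerous divisor.

\begin{lemma}\label{lem:sigma}
There is an even integer $k_2\ge2$ such that for all large multiples $k$ of $k_2$ there are forms $F^{(p)}\in R_k$ $(p\in\Sigma)$ with the following property. Every $F\equiv F^{(p)}\bmod p^\nu$ is good at $p$ and, for every $x\in S$ over $p$, lies in $t_{x,1}+\mathfrak{m}_x^\nu$ after a suitable trivialization of $\mathcal{O}(k)$ at $x$.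
\end{lemma}

\begin{proof}
For $p\in\Sigma$ let $Z=(X_p)_{\mathrm{red}}$, with components $Z_i$, and let $Z^\circ$ be the set of points of $Z\setminus B$ at which $Z$ is smooth over $\mathbb{F}_p$. It is open and dense in $Z$, because $\mathbb{F}_p$ is perfect and $\dim B_p\le r-1<\dim Z_i$. Pick closed points $z_i\in Z_i\cap Z^\circ$ outside $S$. By (F1) there are $\varepsilon\ge1$ and $e\in R_\varepsilon$ that vanishes at no point of $S$ and at no $z_i$, for any $p\in\Sigma$. Put $E=\{e=0\}$. By (F1) again, for a large multiple $k_1$ of $\varepsilon$, the same for all $p\in\Sigma$, there is $F_1\in R_{k_1}$, depending on $p$, such that the function $h_0=F_1e^{-k_1/\varepsilon}$ on $X\setminus E$ satisfies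
\[
h_0\equiv t_{x,1}\bmod\mathfrak{m}_x^\nu\quad(x\in S\text{ over }p),\qquad h_0|_Z\in\mathfrak{m}_{Z,z_i}\setminus\mathfrak{m}_{Z,z_i}^2\quad(\text{all }i).
\]
By (R3), $\mathrm{d}(h_0|_Z)(z_i)\neq0$. Consider the three sets
\[
Z\setminus Z^\circ,\qquad Z\cap E,\qquad\{x\in Z^\circ\setminus E:\mathrm{d}(h_0|_Z)(x)=0\}.
\]
The first two are closed in $Z$ and the third is closed in $Z^\circ\setminus E$. None contains a point $z_i$, so each has dimension at most $r-1$. Let $\Gamma_1,\Gamma_2,\dots$ be their finitely many components of dimension $r-1$. Since $r-1\ge1$, each $\Gamma_j$ has infinitely many closed points, and we pick distinct closed points $w_j\in\Gamma_j\setminus S$.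

Let $k_2=2\varepsilon\prod_{p\in\Sigma}p$ and let $k>k_1$ be a large multiple of $k_2$. By (F1) there is $g\in R_{k/p}$ with $g\in\mathfrak{m}_x^\nu$ for $x\in S$ over $p$, with $g(w_j)\neq0$ if $e(w_j)=0$ or $F_1(w_j)=0$, and with $g(w_j)=0$ otherwise. Put
\[
F^{(p)}=e^{(k-k_1)/\varepsilon}F_1+g^p,\qquad h_1=F^{(p)}e^{-k/\varepsilon}=h_0+\bigl(g\,e^{-k/(p\varepsilon)}\bigr)^p .
\]
At each $w_j$ exactly one of the two summands of $F^{(p)}$ vanishes, so $F^{(p)}(w_j)\neq0$. On $Z\setminus E$ we have $\mathrm{d}(h_1|_Z)=\mathrm{d}(h_0|_Z)$. This is nonzero at $z_i$, and $Z$ coincides with $Z_i$ near the smooth point $z_i$, so $F^{(p)}$ does not vanish on $Z_i$. This is (G1).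

Let $\xi$ be the generic point of a component of $Z\cap\{F^{(p)}=0\}$. If $\xi$ lay in one of the three sets, its closure in that set would have dimension $r-1$ and so be some $\Gamma_j$; then $F^{(p)}$ would vanish at $w_j$. Hence $\xi\in Z^\circ\setminus E$ and $\mathrm{d}(h_1|_Z)(\xi)\neq0$. So $\xi\notin B$, and $F^{(p)}\notin\mathfrak{m}_{X,\xi}^2$ by (R3) and (R2). This is (G2). At $x\in S$ over $p$ we have $h_1\equiv h_0\equiv t_{x,1}\bmod\mathfrak{m}_x^\nu$. All these properties survive the addition of an element of $p^\nu R_k$, since $\nu\ge2$ and $p^\nu\in\mathfrak{m}_x^\nu$.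
\end{proof}

\subsection*{The primes outside $\Sigma$}
For $p\notin\Sigma$ the scheme $X^*_p$ is smooth of pure dimension $r$ and $\dim(X_p\setminus X_p^*)\le r-2$. There are two ways to be good at such a prime. In the first, which holds for a fixed general form at almost all primes, the section of the fiber is generically smooth. It will be governed by the set $\mathcal{D}$ of Lemma~\ref{lem:pencil}. The second provides the forms $w_p$ of that lemma. The $p$-th power construction cannot do so, since it needs a degree divisible by $p$. Instead we let the section of the fiber be everywhere nonreduced and use the parameter $p$ itself, as in the bad prime of Section~\ref{sec:example}.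

\begin{lemma}\label{lem:outside}
Let $p\notin\Sigma$.
\begin{itemize}
\item[(a)] If $F\in R_k$ and $\operatorname{Sing}_p(F)=\{x\in X^*_p:F(x)=0,\ \mathrm{d}(F|_{X_p})(x)=0\}$ has dimension at most $r-2$, then $F$ is good at $p$.
\item[(b)] If $k$ is even, $\delta\,2^{-k/2-1}<1$ and $\frac{\delta k}{2}\,2^{-k-1}<1$, then there is $w_p\in R_k$ such that every $F\equiv w_p\bmod p^2$ is good at $p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $F$ vanished on a component of $X_p$, it would vanish identically on a nonempty open subset of the reduced scheme $X_p^*$, and $\operatorname{Sing}_p(F)$ would have dimension $r$. So (G1) holds. A point $\xi$ as in (G2) has closure of dimension $r-1$, so it lies in $X^*_p$ and not in $\operatorname{Sing}_p(F)$. Thus $\xi\notin B$, and $F\notin\mathfrak{m}_{X,\xi}^2$ by (R3) and (R2).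

(b) The closures of the components of $X_p$ are components of $\bar X_p$; there are at most $\delta$ of them and their degrees add up to at most $\delta$. By (F2) there is $A\in R_{k/2}$ that vanishes on none of them. By B\'ezout's theorem $X_p\cap\{A=0\}$ has at most $\delta k/2$ components, each of dimension $r-1\ge1$. By (F2) there is $V\in R_k$ that vanishes on none of these. Put $w_p=A^2+pV$. It suffices to show that $w_p$ is good at $p$. Since $w_p\equiv A^2\bmod p$, condition (G1) holds, and the points $\xi$ in (G2) are the generic points of the components of $X_p\cap\{A=0\}$. As in (a), $\xi\in X_p^*$. We have $A\in\mathfrak{m}_{X,\xi}$, so $w_p\equiv pV\bmod\mathfrak{m}_{X,\xi}^2$, where $V$ is a unit at $\xi$ and $p\notin\mathfrak{m}_{X,\xi}^2$ by (R4).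
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cut}]
Fix a multiple $k$ of $k_2$ that is large enough for Lemmas~\ref{lem:sigma} and~\ref{lem:outside}(b). We apply Lemma~\ref{lem:pencil} to $\Lambda=R_k$, of rank $\ell$.

\emph{The set $\mathcal{D}$.} Let $W\subset X^*\times\mathbb{A}_\Lambda$ be the closed set where the universal form and its differential relative to $\mathbb{A}_\Lambda$ vanish, and let $\mathcal{D}=\{s\in\mathbb{A}_\Lambda:\dim W_s\ge r-1\}$. It is constructible. For $F\in R_k$ the fiber of $W$ over $F\bmod p$ is $\operatorname{Sing}_p(F)$. By (R3), the $\bar{\mathbb{Q}}$-points of $W$ are the pairs $(x,g)$ with $g\in\mathfrak{m}_x^2$. For fixed $x$ with $x_j(x)\neq0$, the forms $x_j^{k-1}x_i$ give the functions $x_i/x_j$, which span $\mathcal{O}_x/\mathfrak{m}_x^2$, a vector space of dimension $r+1$. So the fibers of $W_{\bar{\mathbb{Q}}}\to X^*_{\bar{\mathbb{Q}}}$ are linear spaces of dimension $\ell-r-1$, and $\dim W_{\bar{\mathbb{Q}}}\le\ell-1$. Over $\mathcal{D}(\bar{\mathbb{Q}})$ the fibers of the other projection have dimension at least $r-1\ge1$. Hence $\dim\mathcal{D}(\bar{\mathbb{Q}})\le\ell-2$.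 This is the step that fails for $r=1$.

\emph{The set $U$.} The connected components $X'_j$ of the smooth variety $X^*_{\bar{\mathbb{Q}}}$ are irreducible of dimension $r\ge2$, and the Galois group of $\mathbb{Q}$ permutes them transitively because $X^*_{\mathbb{Q}}$ is irreducible. By Theorem~\ref{thm:bertini} there is a dense open set $U\subset R_k\otimes\bar{\mathbb{Q}}$ such that for $g\in U$ each $X'_j\cap\{g=0\}$ is smooth and irreducible of dimension $r-1$. Removing finitely many proper linear subspaces, we may assume that no $g\in U$ vanishes on a component of $B_{\bar{\mathbb{Q}}}$.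

\emph{The form $F$.} Lemma~\ref{lem:pencil} gives $F\in R_k\cap U$ with $F\equiv F^{(p)}\bmod p^\nu$ for $p\in\Sigma$ such that for $p\notin\Sigma$ either $\dim\operatorname{Sing}_p(F)\le r-2$ or $F\equiv w_p\bmod p^2$. By Lemmas~\ref{lem:sigma} and~\ref{lem:outside}, $F$ is good at every prime.

\emph{Integrality of $Y$.} By Krull's principal ideal theorem every component of $X\cap\{F=0\}$ has codimension $1$, hence dimension $r$. A vertical one would be a component of some $X_p$, against (G1). A horizontal one has generic fiber of dimension $r-1>\dim B_{\mathbb{Q}}$, so its generic point is a generic point of $X^*_{\mathbb{Q}}\cap\{F=0\}$. This set is irreducible: the irreducible sets $X'_j\cap\{F=0\}$ are permuted transitively by the Galois group, so they all have the same image in $X^*_{\mathbb{Q}}$, and this image is the whole set. Thus $Y$ is integral, flat over $\mathbb{Z}$ and of dimension $r=n-1$.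

\emph{The set $B_Y$.} If $y\in Y\setminus B$ and $\mathcal{O}_{X,y}/(F)$ is regular, then this ring is reduced, hence equal to $\mathcal{O}_{Y,y}$, and $y\notin B_Y$. By (R1) this applies when $F\notin\mathfrak{m}_{X,y}^2$, in particular at $x\in S$, where $F$ is represented by an element of $t_{x,1}+\mathfrak{m}_x^\nu$. It also applies at all points of the smooth scheme $X^*_{\mathbb{Q}}\cap\{F=0\}$, among them the generic point of $Y$. Let $\eta\in Y$ have codimension $1$. Suppose $\eta$ is horizontal. Its closure in $X_{\mathbb{Q}}$ has dimension $r-2\ge\dim B_{\mathbb{Q}}$. If $\eta\in B$, this closure splits over $\bar{\mathbb{Q}}$ into components of $B_{\bar{\mathbb{Q}}}$ on which $F$ vanishes, against $F\in U$. So $\eta\in X^*_{\mathbb{Q}}\cap\{F=0\}$ and $\eta\notin B_Y$. Suppose $\eta$ is vertical, over $p$. Its closure has dimension $r-1$, so $\eta$ is the generic point of a component of $X_p\cap\{F=0\}$, and (G2) gives $\eta\notin B_Y$. Hence the closed set $B_Y$ contains no point of codimension at most $1$ in $Y$, and $\dim B_Y\le r-2=n-3$.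
\end{proof}

\section{A finite map from the surface to the projective line}\label{sec:map}

From now on $n=2$ and $r=1$. The set $B$ is a finite set of closed points, and $X_{\mathbb{Q}}$ is a smooth irreducible curve over $\mathbb{Q}$. For $x\in S$ write $I_x=(t_x)$ with $t_x\in\mathfrak{m}_x\setminus\mathfrak{m}_x^2$. The points at which $X\to\operatorname{Spec}\mathbb{Z}$ is not smooth form a closed set with empty generic fiber, so they lie over finitely many primes. Let $\Sigma$ be the finite set of these primes together with the primes below $S\cup B$, and let $N_\Sigma=\prod_{p\in\Sigma}p$.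

A morphism $\bar X\to\mathbb{P}^1_{\mathbb{Z}}$ is given by two forms of the same degree without common zero on $\bar X$. We first choose the divisor $E$ that maps to $\infty$; it must contain no component of a fiber if the morphism is to be finite.

\begin{lemma}\label{lem:E}
There are $\varepsilon\ge1$ and $e\in R_\varepsilon$ vanishing at no point of $S\cup B$ such that the scheme $E=\bar X\cap\{e=0\}$ is finite over $\mathbb{Z}$.
\end{lemma}

\begin{proof}
Choose one closed point on each component of $\bar X_p$ for $p\in\Sigma$. For large $\varepsilon$, with $\delta\,2^{-\varepsilon-1}<1$, fact (F1) gives $v\in R_\varepsilon$ that vanishes at none of these points and at no point of $S\cup B$, and (F2) gives for each $p\notin\Sigma$ a form $w_p\in R_\varepsilon$ that vanishes on no component of $\bar X_p$. Let $\Lambda=R_\varepsilon$, let $W\subset\bar X\times\mathbb{A}_\Lambda$ be the zero locus of the universal form, and let $\mathcal{D}=\{s:\dim W_s\ge1\}$. Then $\mathcal{D}(\bar{\mathbb{Q}})$ consists of the forms that vanish on some component of the curve $\bar X_{\bar{\mathbb{Q}}}$. By (F2) it is a finite union of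 subspaces of codimension at least $\varepsilon+1\ge2$. Lemma~\ref{lem:pencil}, with $m=N_\Sigma$ and $U$ the whole space, gives $e\in R_\varepsilon$ with $e\notin\mathcal{D}(\bar{\mathbb{Q}})$ and $e\equiv v\bmod N_\Sigma$ such that for $p\notin\Sigma$ either $e\bmod p\notin\mathcal{D}$ or $e\equiv w_p\bmod p$. In every case $e$ vanishes on no component of any fiber of $\bar X$, and $e$ has the same values as $v$ on $S\cup B$. So $E$ is projective over $\mathbb{Z}$ with finite fibers, hence finite.
\end{proof}

The second form must vanish nowhere on $E$, that is, it must restrict to a generator of $\mathcal{O}(k)|_E$. Here the finiteness of class groups enters.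

\begin{lemma}\label{lem:pic}
There are $k_E\ge1$ and a section $\sigma\in H^0(E,\mathcal{O}(k_E))$ that generates $\mathcal{O}(k_E)|_E$.
\end{lemma}

\begin{proof}
We show that $\operatorname{Pic}(E)$ is finite. Write $E=\operatorname{Spec}A'$, let $J$ be the nilradical of $A'$, and let $A=A'/J$. If $L$ is an invertible $A'$-module and $L/JL$ is generated by one element, then a lift of it generates $L$ because $J$ is nilpotent, so $L\cong A'$. Hence $\operatorname{Pic}A'\to\operatorname{Pic}A$ is injective. The scheme $E$ is nonempty, its components have codimension $1$ in $\bar X$, hence dimension $1$, and they are horizontal because $E$ has finite fibers. So $A$ is an order in a finite product of number fields. Let $\tilde A$ be the product of their rings of integers and let $m\ge1$ satisfy $m\tilde A\subset A$. The group $\operatorname{Pic}\tilde A$ is a finite product of class groups. If $L$ is an invertible $A$-module with $L\otimes_A\tilde A\cong\tilde A$, then, $L$ being flat, we may view it as an $A$-submodule of $\tilde A$ with $L\tilde A=\tilde A$, and $m\tilde A=m\tilde AL\subset AL=L$. There are finitely many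 subgroups between $m\tilde A$ and $\tilde A$, so the kernel of $\operatorname{Pic}A\to\operatorname{Pic}\tilde A$ is finite.
\end{proof}

At a prime $p\in\Sigma$ we cannot expect the map to be \'etale at any point of a nonreduced component of $X_p$. By (R2) it is enough to work on the reduced fiber. There only finitely many points are dangerous: those of $B$, the singular points, and the zeros of the differential. With a $p$-th power we send all of them to $0\in\mathbb{A}^1$, while $S$ is sent to $1$. The curve $D\subset\mathbb{A}^1_{\mathbb{Z}}$ will then be chosen so that its fiber at $p$ is \'etale, contains $1$, and avoids $0$.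

\begin{lemma}\label{lem:h}
There are a multiple $k\geq1$ of $\varepsilon$ and $\phi\in R_k$ vanishing nowhere on $E$ such that the function $h=\phi\,e^{-k/\varepsilon}$ on $\bar X\setminus E$ has the following properties for each $p\in\Sigma$, where $Z=(X_p)_{\mathrm{red}}$.
\begin{itemize}
\item[(H1)] $h\equiv1+t_x\bmod\mathfrak{m}_x^\nu$ for $x\in S$ over $p$.
\item[(H2)] $h(x)=0$ for $x\in B$ over $p$.
\item[(H3)] For each closed point $x\in Z\setminus(E\cup S\cup B)$, either $h(x)=0$, or $Z$ is smooth over $\mathbb{F}_p$ at $x$ and $\mathrm{d}(h|_Z)(x)\neq0$.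
\end{itemize}
\end{lemma}

\begin{proof}
Let $p\in\Sigma$. On each component $Z_i$ of the curve $Z$ pick a closed point $z_i\notin E\cup S\cup B$ at which $Z$ is smooth. By (F1) and (R3), for a large multiple $k_1$ of $\varepsilon$, the same for all $p\in\Sigma$, there is $\phi_1\in R_{k_1}$, depending on $p$, such that $h_0=\phi_1e^{-k_1/\varepsilon}$ satisfies $h_0\equiv1+t_x\bmod\mathfrak{m}_x^\nu$ for $x\in S$ over $p$ and $\mathrm{d}(h_0|_Z)(z_i)\neq0$ for all $i$. Let $\Lambda_p$ consist of the points of $B$ over $p$ and of the closed points $x\in Z\setminus(E\cup S\cup B)$ at which $Z$ is not smooth or $\mathrm{d}(h_0|_Z)(x)=0$. On each $Z_i\setminus E$ the last two conditions define a closed set that misses $z_i$, so $\Lambda_p$ is finite. It is disjoint from $E\cup S$.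

Let $k>k_1$ be a large multiple of $k_E\,\varepsilon N_\Sigma$. Apply (F1) to the disjoint union of $E$, of the schemes $\operatorname{Spec}\mathcal{O}_{X,x}/\mathfrak{m}_x^\nu$ for $x\in S$ over $p$, and of $\Lambda_p$. We obtain $g\in R_{k/p}$ with
\[
g|_E=\sigma^{k/(pk_E)},\qquad g\in\mathfrak{m}_x^\nu\ \ (x\in S\text{ over }p),\qquad\bigl(g\,e^{-k/(p\varepsilon)}\bigr)(x)^p=-h_0(x)\ \ (x\in\Lambda_p).
\]
The last condition can be met since every element of a finite field of characteristic $p$ is a $p$-th power. Put $\phi^{(p)}=e^{(k-k_1)/\varepsilon}\phi_1+g^p$. The function $\phi^{(p)}e^{-k/\varepsilon}=h_0+(g\,e^{-k/(p\varepsilon)})^p$ vanishes on $\Lambda_p$, is congruent to $h_0$ modulo $\mathfrak{m}_x^\nu$ at $x\in S$ over $p$, and has the same differential as $h_0$ along $Z\setminus E$. So it satisfies (H1)--(H3) at $p$, and these properties depend only on $\phi^{(p)}\bmod p^\nu$. Since $e|_E=0$ and $k>k_1$, we have $\phi^{(p)}|_E=\sigma^{k/k_E}$, the same section for every $p\in\Sigma$.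

It remains to glue. Let $\phi_*\in R_k$ satisfy $\phi_*\equiv\phi^{(p)}\bmod p^\nu$ for all $p\in\Sigma$, and let $M=H^0(E,\mathcal{O}(k))$. Then $\phi_*|_E-\sigma^{k/k_E}$ lies in $p^\nu M$ for each $p\in\Sigma$. For coprime integers $a,b$ we have $aM\cap bM=abM$: if $1=ua+vb$ and $\mu=a\mu'=b\mu''$, then $\mu=ab(u\mu''+v\mu')$. So $\phi_*|_E-\sigma^{k/k_E}=N_\Sigma^\nu\mu$ for some $\mu\in M$. By (F1) lift $\mu$ to $\phi_{**}\in R_k$ and put $\phi=\phi_*-N_\Sigma^\nu\phi_{**}$. Then $\phi|_E=\sigma^{k/k_E}$ vanishes nowhere and $\phi\equiv\phi^{(p)}\bmod p^\nu$ for $p\in\Sigma$.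
\end{proof}

The forms $e^{k/\varepsilon}$ and $\phi$ have no common zero on $\bar X$, so they define a morphism
\[
\bar h=(e^{k/\varepsilon}:\phi)\colon\bar X\to\mathbb{P}^1_{\mathbb{Z}}
\]
that extends $h\colon\bar X\setminus E\to\mathbb{A}^1_{\mathbb{Z}}=\operatorname{Spec}\mathbb{Z}[y]$ and sends $E$ into the section $\infty=(0:1)$.

\begin{lemma}\label{lem:finite}
The morphism $\bar h$ is finite, and $\bar X_{\mathbb{Q}}\to\mathbb{P}^1_{\mathbb{Q}}$ is surjective.
\end{lemma}

\begin{proof}
Let $\Gamma$ be $\bar X_{\mathbb{Q}}$ or a component of some $\bar X_p$. It is a projective curve over a field, so it meets the hypersurface $\{e=0\}$, and it is not contained in $E$. Hence $\bar h(\Gamma)$ is closed, irreducible, and contains $\infty$ and another point of the projective line over that field, so it is the whole line. A fiber of $\bar h$ therefore meets $\Gamma$ in a proper closed subset, which is finite. Thus $\bar h$ is proper with finite fibers.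
\end{proof}

We have no control over $\bar X$ and $\bar h$ along $E$: the divisor $\bar h^*\infty=(k/\varepsilon)E$ is in general highly nonreduced. So $D$ should miss $\infty$ at every prime. This means that $D$ is defined by a monic polynomial, and it is the reason why monogenic rings of integers appear.

\section{The curve attached to a monic polynomial}\label{sec:curve}

We set up the data that play the roles of the branch point $0$, the prime $3$ and the prime $2$ of Section~\ref{sec:example}.

\subsection*{Ramification points}
By Lemma~\ref{lem:finite}, the function field of $X_{\mathbb{Q}}$ is a finite extension of $\mathbb{Q}(h)$, separable in characteristic $0$, so $\mathrm{d}h$ does not vanish at the generic point. Let $\operatorname{Ram}$ be the finite set of closed points of $X_{\mathbb{Q}}\setminus E_{\mathbb{Q}}$ at which $\mathrm{d}h=0$. For $\rho\in\operatorname{Ram}$ put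
\[
\beta_\rho=h(\rho)\in\kappa(\rho),\qquad L_\rho=\mathbb{Q}(\beta_\rho),\qquad b_\rho=[L_\rho:\mathbb{Q}],
\]
and let $R_\rho$ be the reduced closure of $\rho$ in $X\setminus E$.

\subsection*{Torsors and Frobenius classes}
Let $G$ be a finite group. A \emph{$G$-torsor} over a scheme $T$ is a finite \'etale surjective morphism $V\to T$ with a right action of $G$ such that $V\times G\to V\times_TV$, $(v,g)\mapsto(v,vg)$, is an isomorphism. If $T=\operatorname{Spec}K$ for a perfect field $K$, then $G$ acts simply transitively on $V(\bar K)$, and a point $v\in V(\bar K)$ defines a homomorphism $\psi\colon\operatorname{Gal}_K\to G$ by $\gamma v=v\psi(\gamma)$. Changing $v$ conjugates $\psi$. We use two standard facts.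
\begin{itemize}
\item[(T1)] For a subgroup $G_1\subset G$, the $\bar K$-points of $V/G_1$ are the cosets $G/G_1$, with $\operatorname{Gal}_K$ acting by left multiplication through $\psi$. So $V$ is connected if and only if $\psi$ is surjective, and then $V/G_1$ is connected, that is, the spectrum of a field.
\item[(T2)] For $K=\mathbb{F}_q$ the image of the Frobenius element is a well-defined conjugacy class $\operatorname{Fr}(V)$. If $K$ is a number field, $\mathfrak{q}$ is a prime of $K$ and $\mathcal{V}$ is a $G$-torsor over the local ring $\mathcal{O}_{K,\mathfrak{q}}$, then the homomorphism $\psi$ of the generic fiber is unramified at $\mathfrak{q}$, and its Frobenius class at $\mathfrak{q}$ is $\operatorname{Fr}(\mathcal{V}_{\kappa(\mathfrak{q})})$. This holds because finite \'etale algebras over the completion of $\mathcal{O}_{K,\mathfrak{q}}$ correspond to those over the residue field.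
\end{itemize}

Let $\Delta\subset\mathbb{A}^1_{\mathbb{Q}}$ be the finite set of closed points that are images of points of $\operatorname{Ram}$ or of $\bar X_{\mathbb{Q}}\setminus(X_{\mathbb{Q}}\cup E_{\mathbb{Q}})$, and let $U=\mathbb{A}^1_{\mathbb{Q}}\setminus\Delta$. Then $X_U=\bar h^{-1}(U)$ is contained in $X_{\mathbb{Q}}\setminus E_{\mathbb{Q}}$. It is finite over $U$ by Lemma~\ref{lem:finite}, \'etale over $U$ because $\mathrm{d}h$ has no zero on it, and connected because $X_{\mathbb{Q}}$ is irreducible. Let $V\to U$ be its Galois closure: a connected $G$-torsor with $X_U=V/G_1$ for a subgroup $G_1\subset G$.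

We want to force the fiber $V_\alpha$ over a root $\alpha$ of $f$ to be connected, by congruences on $f$. The plan is to find one integer $a$ with $V_a$ connected, to find primes at which the Frobenius classes of $V_a$ run through all conjugacy classes of $G$, and to make $\alpha$ congruent to $a$ at these primes.

By Hilbert's irreducibility theorem, applied to the minimal polynomial of a primitive element of the function field of $V$ over $\mathbb{Q}(y)$, there is $a\in\mathbb{Z}$ with $a\in U(\mathbb{Q})$ and $V_a$ connected. So $V_a$ is the spectrum of a Galois extension of $\mathbb{Q}$ with group $G$. Let $\gamma\in\mathbb{Z}[y]$ be a nonzero polynomial with zero set $\Delta$. The ring $\mathcal{O}(U)$ is the union of the rings $\mathbb{Z}[1/N_0][y,1/\gamma]$, and the torsor $V$ is described by finitely many generators, relations and identities. Hence for some $N_0\ge1$ it extends to a $G$-torsor $\mathcal{V}$ over $\mathcal{U}=\operatorname{Spec}\mathbb{Z}[1/N_0][y,1/\gamma]$. We may assume $\gamma(a)\mid N_0$, so that $a\in\mathcal{U}(\mathbb{Z}[1/N_0])$. By Chebotarev's theorem, for each conjugacy class $c$ of $G$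 there is a prime $q_c\nmid N_0N_\Sigma$ at which the Frobenius class of $V_a$ is $c$. By (T2),
\begin{equation}\label{eq:frob}
\operatorname{Fr}\bigl(\mathcal{V}_{a\bmod q_c}\bigr)=c .
\end{equation}

\subsection*{The auxiliary primes}
There is a finite set $P$ of primes, disjoint from $\Sigma$ and containing all $q_c$, such that every prime $p\notin\Sigma\cup P$ has the following properties.
\begin{itemize}
\item[(P1)] Every point of $(X\setminus E)_p$ at which $h$ is not \'etale lies on some $R_\rho$.
\item[(P2)] Each $R_\rho$ is \'etale over $\mathbb{Z}$ at its points over $p$, the prime $p$ is unramified in each $\kappa(\rho)$, and each $\beta_\rho$ is integral at all primes of $L_\rho$ over $p$.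
\end{itemize}
For (P1), note that over $\mathbb{Z}[1/N_\Sigma]$ the scheme $X$ is smooth of relative dimension $1$, so $h$ is \'etale exactly where $\mathrm{d}h$ generates $\Omega^1_{X/\mathbb{Z}}$. The complement is closed with generic fiber $\operatorname{Ram}$; its horizontal components lie in the $R_\rho$, and its finitely many vertical components lie over finitely many primes. For (P2), the one-dimensional integral scheme $R_\rho$ is \'etale over $\mathbb{Z}$ at its generic point, hence away from finitely many closed points, and the other two conditions exclude finitely many primes.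

Put $N=\prod_{p\in\Sigma\cup P}p$. Fix an integer $d\ge2$ that is prime to $N_\Sigma$, with $d\ge2b_\rho$ for all $\rho\in\operatorname{Ram}$ and $d>[\kappa(z):\mathbb{Q}]$ for all $z\in\Delta$.

\begin{proposition}\label{prop:curve}
Let $f=y^d+a_1y^{d-1}+\dots+a_d\in\mathbb{Z}[y]$ satisfy:
\begin{itemize}
\item[(C0)] $f\equiv y^d-1\bmod p^\nu$ for $p\in\Sigma$, and $f\equiv(y-a)^d+p\bmod p^\nu$ for $p\in P$;
\item[(C1)] $f$ is irreducible and $\mathbb{Z}[y]/(f)$ is the ring of integers of $K=\mathbb{Q}[y]/(f)$;
\item[(C2)] $v_{\mathfrak{p}}(f(\beta_\rho))\le1$ for all $\rho\in\operatorname{Ram}$ and all primes $\mathfrak{p}\nmid N$ of $L_\rho$.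
\end{itemize}
Let $F=\phi^d+a_1\phi^{d-1}e^{k/\varepsilon}+\dots+a_de^{dk/\varepsilon}\in R_{dk}$. Then $C=X\cap\{F=0\}$ has all the properties stated in Theorem~\ref{thm:strong}.
\end{proposition}

\begin{proof}
The scheme $C$ is closed in $X$. On $E$ we have $F=\phi^d$, which has no zero, so $C\subset X\setminus E$, where $F=e^{dk/\varepsilon}f(h)$. Thus $C$ is defined by $f(h)=0$; it is the preimage in $X\setminus E$ of $D=\operatorname{Spec}\mathbb{Z}[y]/(f)$.

\medskip\noindent\emph{Regularity.} Let $x\in C$ be a closed point over $p$. We show that $x\notin B$ and $f(h)\notin\mathfrak{m}_x^2$. Then $\mathcal{O}_{X,x}$ is regular of dimension $2$, and $\mathcal{O}_{C,x}$ is regular of dimension $1$ by (R1). Since localizations of regular local rings are regular, $C$ is then regular.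

\emph{Case $p\in\Sigma$.} Here $f(h)\equiv h^d-1\bmod p^\nu$. If $x\in B$, then $h(x)=0$ by (H2), so $f(h)(x)=-1$, which contradicts $x\in C$. Let $x$ be any point of $S$ over $p$. Then $x\notin E$, and $h^d-1=(h-1)w$ with $w=1+h+\dots+h^{d-1}$. By (H1), $w(x)=d$, which is nonzero in $\kappa(x)$ because $p\nmid d$, and $f(h)\equiv wt_x\bmod\mathfrak{m}_x^\nu$. So $x\in C$ and $f(h)\notin\mathfrak{m}_x^2$, and since $w$ is a unit, $(f(h))+\mathfrak{m}_x^\nu=(t_x)+\mathfrak{m}_x^\nu$. This proves the assertions of the theorem about $S$. Finally let $x\notin S\cup B$ and $Z=(X_p)_{\mathrm{red}}$. From $h(x)^d=1$ we get $h(x)\neq0$, so $\mathrm{d}(h|_Z)(x)\neq0$ by (H3). On $Z$ we have $f(h)=h^d-1$, whose differential at $x$ is $d\cdot h(x)^{d-1}\,\mathrm{d}(h|_Z)(x)\neq0$. Now (R3) and (R2) apply.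

In the remaining cases $p\notin\Sigma$, so $x\notin B$ and $X_p$ is smooth at $x$.

\emph{Case $p\in P$.} Since $\nu\ge2$, we have $f(h)\equiv(h-a)^d+p\bmod\mathfrak{m}_x^2$. As $f(h)$ and $p$ lie in $\mathfrak{m}_x$, so does $h-a$. Since $d\ge2$, we get $f(h)\equiv p\bmod\mathfrak{m}_x^2$, and $p\notin\mathfrak{m}_x^2$ by (R4).

\emph{Case $p\nmid N$ and $h$ \'etale at $x$.} Let $z=h(x)$, a closed point of $D$, and let $\mathcal{O}_z$ be its local ring on $\mathbb{A}^1_{\mathbb{Z}}$. By (C1), $\mathcal{O}_z/(f)$ is a discrete valuation ring, so $f\notin\mathfrak{m}_z^2$ by (R1). The map $\mathcal{O}_z\to\mathcal{O}_{X,x}$ is faithfully flat and $\mathfrak{m}_x=\mathfrak{m}_z\mathcal{O}_{X,x}$. Hence $\mathfrak{m}_x^2\cap\mathcal{O}_z=\mathfrak{m}_z^2\mathcal{O}_{X,x}\cap\mathcal{O}_z=\mathfrak{m}_z^2$, and $f(h)\notin\mathfrak{m}_x^2$.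

\emph{Case $p\nmid N$ and $h$ not \'etale at $x$.} By (P1), $x\in R_\rho$ for some $\rho$. By (P2), $\mathcal{O}_{R_\rho,x}$ is a discrete valuation ring with fraction field $\kappa(\rho)$ in which $p$ is not a unit, so it is the valuation ring of a prime $\mathfrak{P}\mid p$ of $\kappa(\rho)$. The restriction of $f(h)$ to $R_\rho$ is $f(\beta_\rho)$. Let $\mathfrak{p}$ be the prime of $L_\rho$ below $\mathfrak{P}$. Since $p$ is unramified in $\kappa(\rho)$, we have $v_{\mathfrak{P}}(f(\beta_\rho))=v_{\mathfrak{p}}(f(\beta_\rho))\le1$ by (C2). By (R2), applied to $R_\rho$, we get $f(h)\notin\mathfrak{m}_x^2$.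

\medskip\noindent\emph{No vertical components.} The scheme $D$ is finite over $\mathbb{Z}$ and $\bar h$ is finite, so $C$ has finite fibers over $\operatorname{Spec}\mathbb{Z}$. A vertical generic point of $C$ would therefore be a closed point, where $C$ has local dimension $1$. So all generic points of $C$ lie in $C_{\mathbb{Q}}$.

\medskip\noindent\emph{Integrality.} Let $\alpha\in K$ be the class of $y$. The closed point $D_{\mathbb{Q}}=\operatorname{Spec}K$ of $\mathbb{A}^1_{\mathbb{Q}}$ has degree $d$, so it is not in $\Delta$. Hence $\alpha\in U(K)$ and $C_{\mathbb{Q}}=(X_U)_\alpha=V_\alpha/G_1$. Let $G'\subset G$ be the image of the homomorphism $\operatorname{Gal}_K\to G$ of the torsor $V_\alpha$. Let $c$ be a conjugacy class and $q=q_c\in P$. By (C1) and (C0), $\mathcal{O}_K/q=\mathbb{F}_q[y]/(y-a)^d$. So there is a prime $\mathfrak{q}$ of $K$ with residue field $\mathbb{F}_q$ and $\alpha\equiv a\bmod\mathfrak{q}$. The morphism $\alpha\colon\operatorname{Spec}\mathcal{O}_{K,\mathfrak{q}}\to\mathbb{A}^1_{\mathbb{Z}}$ sends the closed point to $a\bmod q$, which lies in the open set $\mathcal{U}$, so it factors through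 $\mathcal{U}$. The pullback of $\mathcal{V}$ is a torsor over $\mathcal{O}_{K,\mathfrak{q}}$ with generic fiber $V_\alpha$ and special fiber $\mathcal{V}_{a\bmod q}$. By (T2) and \eqref{eq:frob}, $G'$ meets $c$. So $G$ is the union of the conjugates of $G'$. There are at most $i=[G:G']$ conjugates and all contain the identity, so $|G|\le i(|G'|-1)+1=|G|-i+1$, which gives $i=1$. By (T1), $C_{\mathbb{Q}}$ is the spectrum of a field.

Thus $C$ is regular with exactly one generic point, which is horizontal. So $C$ is integral, flat over $\mathbb{Z}$ and one-dimensional.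
\end{proof}

\section{Existence of the polynomial}\label{sec:sieve}

For $H\ge1$ let $\mathcal{M}(H)$ be the set of monic $f=y^d+a_1y^{d-1}+\dots+a_d\in\mathbb{Z}[y]$ with $|a_i|<H^i$ for all $i$. The \emph{density} of a set of monic polynomials of degree $d$ is the limit, as $H\to\infty$, of the proportion of $\mathcal{M}(H)$ that it occupies; the \emph{upper density} is the limit superior. This is the ordering of Theorem~\ref{thm:bsw}. A union of residue classes modulo $m$ has as density its proportion among the $m^d$ classes, and for conditions modulo powers of finitely many distinct primes the densities multiply.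

Condition (C0) is a single residue class modulo $N^\nu$, while (C1) and (C2) impose a condition at every prime. We impose the conditions at the primes up to $M$ by congruences, which leaves a set whose density is bounded below independently of $M$. Then we show that the polynomials that fail at a larger prime have upper density tending to $0$ as $M\to\infty$.

\subsection*{The tail for (C1)}
Theorem~\ref{thm:bsw} allows no congruence conditions. But the density it gives turns out to equal the product of the local densities, and this equality is equivalent to the tail estimate that we need. Call a monic $f$ \emph{$p$-regular} if $f\notin\mathfrak{m}^2$ for every maximal ideal $\mathfrak{m}=(p,Q)$ of $\mathbb{Z}[y]$, where $Q$ is irreducible modulo $p$. This depends only on $f\bmod p^2$. If $f\in(p,Q)^2$, then $Q^2$ divides $f$ modulo $p$. If $f$ satisfies (C1), then $f$ is $p$-regular for all $p$, by (R1) applied to $\mathbb{Z}[y]_{\mathfrak{m}}$.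

\begin{lemma}\label{lem:local}
For $d\ge2$ the density of $p$-regular polynomials is $1-p^{-2}$.
\end{lemma}

\begin{proof}
Let $Q\in\mathbb{Z}[y]$ be monic of degree $j$ and squarefree modulo $p$, with irreducible factors $Q_i$ modulo $p$. The ideals $(p,Q_i)$ are pairwise comaximal with intersection $(p,Q)$, so intersections are products and $\bigcap_i(p,Q_i)^2=(p,Q)^2=(p^2,pQ,Q^2)$. If $2j>d$, no monic $f$ of degree $d$ lies in this ideal, since $Q^2$ would divide $f$ modulo $p$. Let $2j\le d$. Division with remainder over $\mathbb{Z}/p^2$ writes $f=Q^2A+s$ with $A$ monic and $\deg s<2j$, and $f\mapsto(A,s)$ is a bijection, so $s$ is uniformly distributed among $p^{4j}$ polynomials. Suppose $s\equiv pQA_1+Q^2A_2\bmod p^2$. Modulo $p$ this reads $s\equiv Q^2A_2$, and comparing degrees gives $s\equiv0$ and $A_2\equiv0\bmod p$. Then $Q$ divides $s/p$ modulo $p$. Conversely, such $s$ lie in the ideal. There are $p^j$ multiples of $Q$ of degree less than $2j$ in $\mathbb{F}_p[y]$, so $f\in(p,Q)^2$ has density $p^{-3j}$. By inclusion--exclusion the density of $p$-regular $f$ is $\sum_{j\le d/2}p^{-3j}\sum_{\deg Q=j}\mu(Q)$,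 where $Q$ runs over monic polynomials in $\mathbb{F}_p[y]$ and $\mu$ is the M\"obius function. The series $\sum_Q\mu(Q)u^{\deg Q}$ is the inverse of $\sum_Qu^{\deg Q}=(1-pu)^{-1}$, so it equals $1-pu$. As $d/2\ge1$, the density is $1-p\cdot p^{-3}$.
\end{proof}

Let $\mathcal{A}$ be the set of $f$ that satisfy (C1), and $\mathcal{A}_M$ the set of $f$ that are $p$-regular for all $p\le M$. Then $\mathcal{A}\subset\mathcal{A}_M$, and by Theorem~\ref{thm:bsw} and Lemma~\ref{lem:local} the set $\mathcal{A}_M\setminus\mathcal{A}$ has density
\begin{equation}\label{eq:theta}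
\theta_M=\prod_{p\le M}(1-p^{-2})-\zeta(2)^{-1},\qquad\text{and}\quad\theta_M\to0\ \text{ as }M\to\infty .
\end{equation}

\subsection*{The tail for (C2)}
The value $f(\beta_\rho)$ is a linear function of the coefficients, so an elementary count suffices. We vary the last $b_\rho$ coefficients. For a prime $\mathfrak{p}$ of norm $q$, the solutions of $f(\beta_\rho)\in\mathfrak{p}^2$ are then well separated. The difficulty is that the box of coefficients has sides of different lengths. For small $q$ we cut it into cubes of the shortest side; for large $q$ we enclose it in a cube of the longest side. The assumption $d\ge2b_\rho$ makes the two ranges overlap.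

\begin{lemma}\label{lem:tail}
For $\rho\in\operatorname{Ram}$ and an integer $M\ge N$, let $\mathcal{T}_{\rho,M}$ be the set of $f$ such that $f(\beta_\rho)\neq0$ and $v_{\mathfrak{p}}(f(\beta_\rho))\ge2$ for some prime $\mathfrak{p}$ of $L_\rho$ of residue characteristic greater than $M$. There is a constant $c_\rho$, independent of $M$, such that $\mathcal{T}_{\rho,M}$ has upper density at most $c_\rho/M$.
\end{lemma}

\begin{proof}
Write $\beta,L,b$ for $\beta_\rho,L_\rho,b_\rho$. Implied constants depend only on $\beta$, $N$ and $d$. By (P2) there is a power $m$ of $N$ with $m\beta\in\mathcal{O}_L$, and then $m^df(\beta)\in\mathcal{O}_L$. Let $\mathfrak{p}$ have residue characteristic greater than $M$ and norm $q>M$. Then $\mathfrak{p}\nmid m$, and the condition at $\mathfrak{p}$ reads $m^df(\beta)\in\mathfrak{p}^2$. At most $b$ primes of $L$ have a given norm.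

Fix $a_1,\dots,a_{d-b}$ with $|a_i|<H^i$, and let $v=(v_0,\dots,v_{b-1})=(a_d,\dots,a_{d-b+1})$ vary in the box $|v_j|<H^{d-j}$. The box contains at least $\mathrm{Vol}=H^{db-b(b-1)/2}$ integer points. Call $v$ a \emph{$\mathfrak{p}$-solution} if $0\neq m^df(\beta)\in\mathfrak{p}^2$. If $v\neq v'$ are $\mathfrak{p}$-solutions and $w=v-v'$, then $m^d\sum_{j<b}w_j\beta^j$ lies in $\mathfrak{p}^2$, and it is nonzero because $1,\beta,\dots,\beta^{b-1}$ are linearly independent over $\mathbb{Q}$. Its norm is at least $q^2$ in absolute value and is $\ll(\max_j|w_j|)^b$. So $\mathfrak{p}$-solutions are at mutual distance at least $s\gg q^{2/b}$ in the maximum norm. Subdividing into half-open cubes of side $s$, we see that a cube of side $\Theta$ contains at most $(1+\Theta/s)^b\ll1+\Theta^b/q^2$ of them.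

Put $M'=H^{b(b-1)/2+1}$ and $H_0=H^{d-b+1}$.

\emph{Range $M<q\le M'$.} All sides of the box are at least $H_0$, so it is covered by $\ll\mathrm{Vol}/H_0^b$ cubes of side $H_0$. Summing over $\mathfrak{p}$ and using $\sum_{q>M}q^{-2}\le1/M$, we find that the number of $v$ that are $\mathfrak{p}$-solutions for some $\mathfrak{p}$ in this range is
\[
\ll\frac{\mathrm{Vol}}{H_0^b}\Bigl(M'+\frac{H_0^b}{M}\Bigr)=\mathrm{Vol}\,\Bigl(\frac{M'}{H_0^b}+\frac1M\Bigr).
\]
Since $d\ge2b$, we have $b(d-b+1)\ge b(b+1)$, and $b(b+1)-b(b-1)/2=b(b+3)/2\ge2$. Hence $M'/H_0^b\le1/H$.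

\emph{Range $q>M'$.} All conjugates of $f(\beta)$ are $\ll H^d$. If a $\mathfrak{p}$-solution exists, taking the norm of the nonzero element $m^df(\beta)$ gives $q^2\ll H^{db}$. The box lies in a cube of side $2H^d$, so it contains $\ll1+H^{db}/q^2\ll H^{db}/q^2$ solutions. The sum over $\mathfrak{p}$ is $\ll H^{db}/M'=\mathrm{Vol}/H$.

For each choice of $a_1,\dots,a_{d-b}$, the proportion of $v$ with $f\in\mathcal{T}_{\rho,M}$ is therefore $\ll1/M+1/H$. The same bound holds for the proportion of $\mathcal{T}_{\rho,M}$ in $\mathcal{M}(H)$. Let $H\to\infty$.
\end{proof}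

\begin{proposition}\label{prop:exist}
There is a monic polynomial $f\in\mathbb{Z}[y]$ of degree $d$ that satisfies {\rm(C0)--(C2)}.
\end{proposition}

\begin{proof}
For a prime $p\nmid N$, call $f$ \emph{$p$-admissible} if it is $p$-regular and $v_{\mathfrak{p}}(f(\beta_\rho))\le1$ for all $\rho$ and all primes $\mathfrak{p}\mid p$ of $L_\rho$. Since $\beta_\rho$ is integral at $\mathfrak{p}$, this depends only on $f\bmod p^2$. Let $\omega_p$ be the density of $p$-admissible $f$. We need two lower bounds.

First, $p$ is unramified in $L_\rho$, so $\mathfrak{p}^2\cap\mathbb{Z}=p^2\mathbb{Z}$. For given $a_1,\dots,a_{d-1}$, at most one class of $a_d$ modulo $p^2$ gives $v_{\mathfrak{p}}(f(\beta_\rho))\ge2$. There are at most $b_*=\sum_\rho b_\rho$ pairs $(\rho,\mathfrak{p})$, so $\omega_p\ge1-(1+b_*)p^{-2}$ by Lemma~\ref{lem:local}. Second, $\omega_p>0$ for every $p\nmid N$. Indeed, let $f$ be irreducible modulo $p$. It has no square factor modulo $p$, so it is $p$-regular. The class of $\beta_\rho$ modulo $\mathfrak{p}$ has degree at most $b_\rho<d$ over $\mathbb{F}_p$, so it is not a root of $f$, and $v_{\mathfrak{p}}(f(\beta_\rho))=0$.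 The two bounds together give a constant $c_0>0$ with $\prod_{p\le M,\ p\nmid N}\omega_p\ge c_0$ for all $M$.

For $M\ge N$ let $\mathcal{G}_M$ be the set of $f$ that satisfy (C0) and are $p$-admissible for all $p\le M$ with $p\nmid N$. Its density is at least $c_1=c_0N^{-\nu d}$. We claim $\mathcal{G}_M\subset\mathcal{A}_M$; only the primes dividing $N$ need an argument. For $p\in\Sigma$, the polynomial $y^d-1$ has no square factor modulo $p$ because $p\nmid d$, so $f$ is $p$-regular. For $p\in P$, the only maximal ideal over $p$ that contains $f$ is $\mathfrak{m}=(p,y-a)$, and $f\equiv p\bmod\mathfrak{m}^2$, while $p\notin\mathfrak{m}^2$: the substitution $y=a$ maps $\mathfrak{m}^2$ into $p^2\mathbb{Z}$.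

By \eqref{eq:theta} we can choose $M\ge N$ with $\theta_M+\sum_\rho c_\rho/M<c_1$. By Lemma~\ref{lem:tail}, the union of $\mathcal{A}_M\setminus\mathcal{A}$ and the sets $\mathcal{T}_{\rho,M}$ has upper density less than $c_1$, so some $f\in\mathcal{G}_M$ lies outside this union. Then $f$ satisfies (C0), and $f\in\mathcal{A}$, which is (C1). Since $f$ is irreducible of degree $d>b_\rho$, we have $f(\beta_\rho)\neq0$. So (C2) holds at primes of residue characteristic greater than $M$ because $f\notin\mathcal{T}_{\rho,M}$, and at the others because $f\in\mathcal{G}_M$.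
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
For $n=2$, Proposition~\ref{prop:exist} provides a polynomial $f$ to which Proposition~\ref{prop:curve} applies. The case $n\ge3$ follows by induction on $n$, by the reduction after Proposition~\ref{prop:cut}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BSW} M.~Bhargava, A.~Shankar, X.~Wang, \emph{Squarefree values of polynomial discriminants I}, Invent. Math. \textbf{228} (2022), 1037--1073.

\bibitem{EGA} EGA IV.

\bibitem{Jouanolou} Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Kerz} Moritz Kerz, \emph{Higher class field theory and the connected component}, arXiv:0711.4485 (2007).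

\end{thebibliography}
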